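# The heat flow as an EVI curve on extended metric measure spaces

## 1. The heat flow as the expected curve, tested on $[0,1]$

Take a space with a reference probability measure $\mu$. Suppose that the relative entropy of $\mu$ is $K$-convex along optimal transport, and that the natural energy of functions is quadratic, so that its gradient flow (the heat flow) is linear. Does some curve of measures starting at $\sigma$ approach every competitor $\nu$ at the rate dictated by the entropy gap? In symbols: is there a curve $(\sigma_t)$ from $\sigma$ with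
$$\frac12\frac{d^+}{dt}W_2(\sigma_t,\nu)^2+\frac K2W_2(\sigma_t,\nu)^2\le \operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_t)$$
for every $\nu$ of finite entropy at finite distance? We ask this on spaces where the distance may take the value $+\infty$ and need not induce the topology. The question comes from Kohei Suzuki, Takumi Yokota, "Stability of Synthetic Ricci Curvature Lower Bounds for Inverse Limit Extended Metric Measure Spaces", arXiv:2606.14322 (2026).

The answer one would first guess is: yes, with the same $K$, and the curve is the heat flow. Let us test it where everything can be computed.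

**Test 1.1 (the interval).** Let $\mu$ be Lebesgue measure on $[0,1]$ with $d(x,y)=|x-y|$. Let $\sigma_t=\rho_t\,dx$ be the Neumann heat flow from a continuous $\rho_0>0$, and let $\nu=\rho_\nu\,dx$ with $\rho_\nu>0$ continuous. We expect $K=0$.

Fix $t>0$ and write $\rho=\rho_t$, $\sigma=\sigma_t$. The increasing map $T$ with $T_\#\sigma=\nu$ is a $C^1$ bijection of $[0,1]$ with $T(0)=0$, $T(1)=1$ and $\rho=\rho_\nu(T)\,T'$. Put
$$f(x)=\int_0^x(T(\xi)-\xi)\,d\xi,\qquad \psi(y)=\min_x\big[f(x)+\tfrac12|x-y|^2\big].$$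
The bracket has $x$-derivative $T(x)-y$, so its minimum is at $x=T^{-1}(y)$. Hence $\psi(y)-f(x)\le\frac12|x-y|^2$, with equality at $y=T(x)$. Integrating, $\int\psi\,d\nu-\int f\,d\sigma=\frac12\int|T(x)-x|^2d\sigma$. The left side is at most $\frac12W_2^2(\sigma,\nu)$ and the right side is at least that, so all agree. Using the same pair $(f,\psi)$ at another time $t'$,
$$\tfrac12W_2^2(\sigma_{t'},\nu)\ge\tfrac12W_2^2(\sigma_t,\nu)-\int f\,(\rho_{t'}-\rho_t)\,dx .$$
Since $|f|\le1$ for every $t$, exchanging $t$ and $t'$ shows that $t\mapsto\frac12W_2^2(\sigma_t,\nu)$ is locally Lipschitz on $(0,\infty)$. At a point of differentiability, letting $t'\to t$ from both sides gives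
$$\frac{d}{dt}\tfrac12W_2^2(\sigma_t,\nu)=-\int f\rho''\,dx=\int f'\rho'\,dx=\int(T(x)-x)\rho'(x)\,dx. \tag{1.1}$$
On the entropy side, $\operatorname{Ent}(\nu)=\int\log\rho_\nu(T)\,d\sigma=\operatorname{Ent}(\sigma)-\int\rho\log T'\,dx$. With $\log T'\le T'-1$ and $T(x)-x=0$ at both endpoints,
$$\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma)\ge-\int\rho\,(T'-1)\,dx=\int(T(x)-x)\rho'(x)\,dx. \tag{1.2}$$
Comparing (1.1) and (1.2), the inequality holds with $K=0$ for a.e. $t$. Integrating,
$$\tfrac12W_2^2(\sigma_t,\nu)-\tfrac12W_2^2(\sigma_0,\nu)\le\int_0^t[\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_r)]\,dr. \tag{1.3}$$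

The computation has two halves, and so will the general proof. The transport cost changes at the rate $\mathcal E(f,\rho)=\int f'\rho'$, where $f$ is a Kantorovich potential. And $\mathcal E(f,\rho)$ is at most the initial slope of the entropy on the way to $\nu$.

## 2. Extended spaces, the Cheeger energy, and the two curvature conditions

**Definition 2.1 (Polish extended metric measure space).** A quadruple $(X,\tau,d,\mu)$ such that:

- (i) $(X,\tau)$ is a Polish topological space;
- (ii) $d:X\times X\to[0,\infty]$ is an extended distance (symmetric, triangle inequality, $d(x,y)=0$ iff $x=y$, the value $+\infty$ allowed), complete and lower semicontinuous for $\tau\times\tau$;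
- (iii) $\tau$ is the initial topology of the bounded $\tau$-continuous $d$-Lipschitz functions, and for all $x,y$
$$d(x,y)=\sup\{|f(x)-f(y)|: f\text{ bounded, }\tau\text{-continuous and 1-Lipschitz w.r.t. }d\};$$
- (iv) $\mu$ is a $\tau$-Borel probability measure with full $\tau$-support.

The topology $\tau$ need not be induced by $d$. The Lipschitz condition $|f(x)-f(y)|\le L\,d(x,y)$ says nothing when $d(x,y)=\infty$. We write $\mathrm{Lip}_b=\mathrm{Lip}_b(X,\tau,d)$ for the bounded $\tau$-continuous $d$-Lipschitz functions and $\mathrm{Lip}(f)$ for the least constant.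

**Example 2.2 (all distances infinite).** Let $(X,\tau)$ be Polish, $\mu$ a probability of full support, and $d(x,y)=\infty$ for $x\ne y$. Then $d$ is complete (Cauchy sequences are eventually constant) and lower semicontinuous ($\{d>c\}$, $c\ge0$, is the complement of the diagonal). Every bounded continuous function is 1-Lipschitz, so (iii) holds.

**Example 2.3 (the fibered square).** Let $X=[0,1]^2$ with points $(x,a)$, $\tau$ the Euclidean topology, $\mu$ Lebesgue measure, and $d((x,a),(x',a'))=|x-x'|$ if $a=a'$, $+\infty$ otherwise. The function $(x,a)\mapsto x$ and all functions $(x,a)\mapsto Na$ are 1-Lipschitz, which gives (iii). A supremum of continuous functions is lower semicontinuous, and completeness is clear. Here $d$ is finite only along horizontal fibers.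

**Transport and entropy.** For $\nu_0,\nu_1$ in the set $\mathcal P(X)$ of Borel probability measures,
$$W_{2,d}(\nu_0,\nu_1)^2=\inf_\gamma\int d^2\,d\gamma\in[0,\infty]$$
over couplings $\gamma$. Further, $\operatorname{Ent}_\mu(\nu)=\int\rho\log\rho\,d\mu$ if $\nu=\rho\mu$, and $+\infty$ otherwise; $D(\operatorname{Ent}_\mu)$ is the set where it is finite. Jensen's inequality gives $\operatorname{Ent}_\mu\ge0$. We write $W=W_{2,d}$, $\operatorname{Ent}=\operatorname{Ent}_\mu$, $K^\pm=\max(\pm K,0)$.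

**Definition 2.4 (Cheeger energy).** For $f\in\mathrm{Lip}_b$ the asymptotic Lipschitz constant is
$$\mathrm{lip}_df(x)=\lim_{r\downarrow0}\sup\Big\{\tfrac{|f(y)-f(z)|}{d(y,z)}:y\ne z,\ d(y,x)<r,\ d(z,x)<r\Big\},$$
and $0$ if no such pair exists. The Cheeger energy $\mathsf{Ch}:L^2(\mu)\to[0,\infty]$ is
$$\mathsf{Ch}(f)=\inf\Big\{\liminf_n\tfrac12\int(\mathrm{lip}_df_n)^2d\mu:\ f_n\in\mathrm{Lip}_b,\ f_n\to f\text{ in }L^2(\mu)\Big\}.$$
It is quadratic if $\mathsf{Ch}(f+g)+\mathsf{Ch}(f-g)=2\mathsf{Ch}(f)+2\mathsf{Ch}(g)$.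

In Example 2.2, $\mathrm{lip}_df=0$ for all $f$, so $\mathsf{Ch}=0$. In Example 2.3, $\mathsf{Ch}(f)=\frac12\int|\partial_xf|^2d\mu$ (and $+\infty$ if $\partial_xf\notin L^2$). Indeed $|\partial_xf|\le\mathrm{lip}_df$ a.e. for $f\in\mathrm{Lip}_b$, and the right side is lower semicontinuous in $L^2$, which gives "$\ge$". Reflecting across the sides and mollifying gives smooth $f_\varepsilon$ with $f_\varepsilon\to f$, $\partial_xf_\varepsilon\to\partial_xf$ in $L^2$ and $\mathrm{lip}_df_\varepsilon=|\partial_xf_\varepsilon|$, which gives "$\le$".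

**Definition 2.5 (synthetic conditions).** A $W$-geodesic is a curve $(\nu_s)_{s\in[0,1]}$ in $\mathcal P(X)$ with $W(\nu_0,\nu_1)<\infty$ and $W(\nu_s,\nu_t)=|t-s|W(\nu_0,\nu_1)$ for all $s,t\in[0,1]$.

- $\mathsf{CD}(K,\infty)$: any $\nu_0,\nu_1\in D(\operatorname{Ent})$ with $W(\nu_0,\nu_1)<\infty$ are joined by some $W$-geodesic with, for all $s\in[0,1]$,
$$\operatorname{Ent}(\nu_s)\le(1-s)\operatorname{Ent}(\nu_0)+s\operatorname{Ent}(\nu_1)-\tfrac K2s(1-s)W(\nu_0,\nu_1)^2 .$$
- $\mathsf{RCD}(K,\infty)$: $\mathsf{CD}(K,\infty)$ holds and $\mathsf{Ch}$ is quadratic.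
- $\mathsf{EVI}(K,\infty)$: for every $\sigma\in D(\operatorname{Ent})$ there is a curve $(\sigma_t)_{t>0}$ in $D(\operatorname{Ent})$, locally absolutely continuous on $(0,\infty)$ with respect to $W$, with $W(\sigma_t,\sigma)\to0$ as $t\downarrow0$, such that for every $\nu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$ one has $W(\sigma_t,\nu)<\infty$ for all $t>0$ and, for every $t>0$,
$$\frac12\frac{d^+}{dt}W(\sigma_t,\nu)^2+\frac K2W(\sigma_t,\nu)^2\le\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_t).$$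

**Theorem A.** *Every Polish extended metric measure space satisfying $\mathsf{RCD}(K,\infty)$ satisfies $\mathsf{EVI}(K,\infty)$, with the same $K$. In detail: let $(X,\tau,d,\mu)$ satisfy (i)–(iv) and $\mathsf{RCD}(K,\infty)$, and let $P_t$ be the $L^2(\mu)$-gradient flow of $\mathsf{Ch}$ (a linear Markov semigroup, extended to $L^1(\mu)$). For $\sigma=\rho\mu\in D(\operatorname{Ent})$ put $\sigma_t=(P_t\rho)\mu$. Then for all $\nu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$ and all $t>0$,*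
$$\tfrac{e^{Kt}}2W(\sigma_t,\nu)^2-\tfrac12W(\sigma,\nu)^2\le\int_0^te^{Kr}\big[\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_r)\big]dr, \tag{E}$$
*and $(\sigma_t)$ has all the properties required in $\mathsf{EVI}(K,\infty)$.*

**Theorem B (complements, not needed for Theorem A).**
*(a) Under $\mathsf{RCD}(K,\infty)$: $W(P_t\sigma,P_t\nu)\le e^{-Kt}W(\sigma,\nu)$ for $\sigma,\nu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$.*
*(b) $\mathsf{EVI}(K,\infty)$ implies the $K$-convexity inequality of $\mathsf{CD}(K,\infty)$ along every $W$-geodesic contained in $D(\operatorname{Ent})$ (no assumption on $\mathsf{Ch}$).*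
*(c) If $\mathsf{Ch}$ is quadratic, then $\mathsf{CD}(K,\infty)$ holds iff $\mathsf{EVI}(K,\infty)$ holds and any two $\nu_0,\nu_1\in D(\operatorname{Ent})$ at finite distance are joined by a $W$-geodesic inside $D(\operatorname{Ent})$.*

(Here $P_t\sigma$ means $(P_t\rho)\mu$ for $\sigma=\rho\mu$.)

**Test 2.6 (all distances infinite).** In Example 2.2, a coupling of finite cost lives on the diagonal, so $W(\sigma,\nu)<\infty$ only for $\nu=\sigma$. Then $\mathsf{CD}(K,\infty)$ holds for every $K$ by constant geodesics, $\mathsf{Ch}=0$ is quadratic, and $P_t$ is the identity. The inequality for $\nu=\sigma$ reads $0\le0$. The guess survives.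

**Test 2.7 (the fibered square).** In Example 2.3, a coupling of finite cost lives on $\{a=a'\}$. So $W(\sigma,\nu)<\infty$ forces $\sigma,\nu$ to have the same second marginal $m$, and $W(\sigma,\nu)^2=\int W_2(\sigma^a,\nu^a)^2\,m(da)$ with $\sigma^a,\nu^a$ the conditional measures on the fibers. ("$\ge$" by disintegrating a coupling over $a$; "$\le$" by putting together the monotone couplings.) Also $\operatorname{Ent}(\sigma)=\operatorname{Ent}_{da}(m)+\int\operatorname{Ent}_{dx}(\sigma^a)\,m(da)$. McCann's displacement convexity on each fiber gives $\mathsf{CD}(0,\infty)$, and $\mathsf{Ch}$ is quadratic. The flow $P_t$ is the Neumann heat flow on each fiber and keeps $m$ fixed. For $\sigma,\nu$ with continuous positive densities on the square, integrate (1.3) for the fibers against $m$: the terms $\operatorname{Ent}_{da}(m)$ cancel, and (E) with $K=0$ results. The guess survives again.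

## 3. Where the Kantorovich potential of $d^2$ is lost

The natural plan is to repeat Test 1.1: take an optimal dual pair $(f,\psi)$ for the cost $\frac12d^2$, differentiate the cost along the flow, and compare with the entropy along a $\mathsf{CD}$-geodesic. The first move already needs $\int\psi\,d\nu$ and $\int f\,d\sigma$ to make sense separately. This can fail.

**Example 3.1 (no integrable optimal pair).** Let $X$ be the disjoint union of $J_n=[0,\ell_n]$, $\ell_n=4^n$, $n\ge1$, with $d=|x-x'|$ inside each $J_n$ and $d=\infty$ between different ones. Let $\mu$ put mass $2^{-n}$ uniformly on $J_n$. Conditions (i)–(iv) hold: use the coordinate on one $J_n$, extended by $0$, and multiples of indicators of the $J_n$. Let $\sigma$ put mass $2^{-n}$ uniformly on $[0,\ell_n-1]\subset J_n$, and $\nu$ mass $2^{-n}$ uniformly on $[1,\ell_n]\subset J_n$. Their densities are at most $\frac43$. A coupling of finite cost stays inside the $J_n$. In each $J_n$ the mean displacement is $1$, so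 the mean squared displacement is at least $1$, with equality only for the shift $x\mapsto x+1$. Thus $W(\sigma,\nu)=1$.

Suppose $\psi(y)-f(x)\le\frac12d(x,y)^2$ with $f\in L^1(\sigma)$, $\psi\in L^1(\nu)$ and $\int\psi\,d\nu-\int f\,d\sigma=\frac12$. Integrating against the shift coupling gives $\psi(x+1)=f(x)+\frac12$ for $\sigma$-a.e. $x$. So for $x,x'$ in a set of full measure in $[0,\ell_n-1]\subset J_n$,
$$f(x)-f(x')=\psi(x+1)-\tfrac12-f(x')\le\tfrac12(x+1-x')^2-\tfrac12=(x-x')+\tfrac12(x-x')^2 .$$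
Insert intermediate points of this (dense) set and add up: the quadratic terms sum to at most $\frac12|x-x'|$ times the largest step, which can be made arbitrarily small. So $f(x)-f(x')\le x-x'$. Exchanging the points, $f(x)=x+c_n$ a.e. Since $\min_c\frac1L\int_0^L|x+c|dx=\frac L4$, we get $\int|f|\,d\sigma\ge\sum_n2^{-n}\frac{4^n-1}4=\infty$, a contradiction.

Here one could treat the pieces $J_n$ one by one, but the axioms do not hand us such a decomposition. A robust repair is to truncate: use the cost $\frac12\min(d,R)^2$, and replace $d$ by continuous approximations $d_n\uparrow d$. Then potentials exist, take values in $[0,R^2/2]$ and are $R$-Lipschitz. Truncation, however, breaks the second half of the argument. If $d(x,z)\ge2R$, there is no midpoint for $\min(d,R)$: a midpoint $y$ would need $\min(d(x,y),R)=\min(d(y,z),R)=R/2$, hence $d(x,z)\le R$. So $\mathsf{CD}(K,\infty)$ says nothing about the truncated transport from $\sigma$ to $\nu$.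

What saves the argument is a property of the truncated potentials. Suppose $0\le f,\psi\le\frac{R^2}2$, and a pair $(x,y)$ with $d(x,y)\ge R$ satisfies equality $\psi(y)-f(x)=\frac{R^2}2$. Then necessarily $f(x)=0$ and $\psi(y)=\frac{R^2}2$, and therefore $\psi(x)-f(x)\ge0=\frac12\min(d(x,x),R)^2$. In other words, the pair $(x,x)$ is also optimal. So **mass that would travel a distance at least $R$ can be left in place, and the same potentials stay optimal** for the modified target $\nu'$. The transport from $\sigma$ to $\nu'$ moves nothing farther than $R$, so truncation no longer matters and $\mathsf{CD}(K,\infty)$ applies to $(\sigma,\nu')$. In reality the potentials for $d_n$ are only almost optimal, and errors must be carried along.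

A second difficulty remains. To differentiate along geodesics we need geodesics with bounded densities, because $f$ and $\log\rho$ are only in a Sobolev-type space. But $\nu$ has finite entropy only, and $\mathsf{CD}(K,\infty)$ gives no density bound on $\nu_s$. We shall use bounded-density geodesics only for the part of $\nu_s$ whose density is at most $C\rho$, and let the entropy itself pay for the rest.

## 4. Continuous distances below $d$, truncated costs, chains

**Step 4.1: countably many functions that determine $\tau$ and $d$.** The purpose is to approximate $d$ from below by continuous pseudo-distances. $X\times X$ is second countable, hence hereditarily Lindelöf. By (iii), for rational $q\ge0$, the set $\{d>q\}$ is the union of the open sets $\{|f(x)-f(y)|>q\}$ over bounded continuous 1-Lipschitz $f$, so countably many suffice. Since $\tau$ is second countable and is an initial topology, countably many of the functions in (iii), scaled to be 1-Lipschitz, generate it. Altogether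 there are bounded $\tau$-continuous 1-Lipschitz functions $h_1,h_2,\dots$ generating $\tau$ with $d(x,y)=\sup_j|h_j(x)-h_j(y)|$. Put
$$d_n(x,y)=\max_{j\le n}|h_j(x)-h_j(y)|,\quad h^{(n)}=(h_1,\dots,h_n),\quad K_n=\overline{h^{(n)}(X)}\subset\mathbb R^n .$$
The $d_n$ are bounded continuous pseudo-distances with $d_n\uparrow d$; $K_n$ is compact; and $d_n(x,y)=|h^{(n)}(x)-h^{(n)}(y)|$ with $|\cdot|$ the sup-norm.

**Step 4.2: a compactification.** The purpose is compactness of sets of measures. The map $(h_j)_j$ embeds $X$ homeomorphically in a product of compact intervals. Let $\hat X$ be the closure of the image; it is compact and metrizable. $X$ is Polish, hence a $G_\delta$ in $\hat X$. The formula $\hat d=\sup_j|\hat x_j-\hat y_j|$ is a lower semicontinuous extended distance on $\hat X$ extending $d$. We write $d,W$ also on $\hat X$, regard $\mu$ as a measure on $\hat X$, and $\mathcal P(X)$ as the measures in $\mathcal P(\hat X)$ concentrated on $X$. For these, narrow convergence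 to a limit in $\mathcal P(X)$ is the same on $X$ and on $\hat X$ (open sets of $X$ are traces of open sets of $\hat X$). By Stone–Weierstrass, polynomials in the coordinates are dense in $C(\hat X)$, and they restrict to elements of $\mathrm{Lip}_b$. So if $\int k\,d\theta_i\to\int k\,d\theta$ for all $k\in\mathrm{Lip}_b$ (with $\theta_i,\theta\in\mathcal P(X)$), then $\theta_i\to\theta$ narrowly. In particular
$$\Big|\int k\,d\theta-\int k\,d\theta'\Big|\le\mathrm{Lip}(k)\,W(\theta,\theta')\qquad(k\in\mathrm{Lip}_b) \tag{4.1}$$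
shows that $W$-convergence implies narrow convergence.

**Step 4.3: density and measurability.** $\mathrm{Lip}_b$ is an algebra and a lattice containing constants. Since $C(\hat X)$ is dense in $L^p(\mu)$ for $p<\infty$, so is $\mathrm{Lip}_b$, and $\mathrm{Lip}_b$ determines measures on $X$. For Borel $B$, approximate $1_B$ in $L^1$, truncate to $[0,1]$ and pass to a subsequence: there are $[0,1]$-valued $\chi_j\in\mathrm{Lip}_b$ with $\chi_j\to1_B$ $\mu$-a.e. For $\eta>0$ let
$$L_\eta f(x)=\sup\{|f(y)-f(z)|/d(y,z):y\ne z,\ d(y,x)<\eta,\ d(z,x)<\eta\}\qquad(\sup\emptyset=0).$$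
Its superlevel sets are projections of Borel sets, so $L_\eta f$ and $\mathrm{lip}_df=\lim_{\eta\downarrow0}L_\eta f$ are universally measurable.

**Step 4.4: truncated costs.** We use the textbook facts that for lower semicontinuous costs $c\ge0$ optimal couplings exist and the optimal cost is narrowly lower semicontinuous; $\operatorname{Ent}$ is also narrowly lower semicontinuous. If $0\le c_j\uparrow c$ are lower semicontinuous, the optimal costs increase to that of $c$: let $\gamma_j$ be optimal for $c_j$ and $\gamma_j\to\gamma$ along a subsequence; then $\int c_i\,d\gamma\le\liminf_j\int c_i\,d\gamma_j\le\lim_j\int c_j\,d\gamma_j$ for each $i$, and $i\to\infty$ gives the claim. For $R>0$ let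
$$c_R=\tfrac12\min(d,R)^2,\qquad c_{n,R}=\tfrac12\min(d_n,R)^2,$$
with optimal costs $C_R$, $C_{n,R}$. Then $C_{n,R}\uparrow C_R$ as $n\to\infty$ and $C_R\uparrow\frac12W^2$ as $R\to\infty$. Since $\min(d,R)$ is a distance, gluing shows that $\sqrt{2C_R}$ satisfies the triangle inequality; and $\sqrt{2C_R}\le W$.

**Step 4.5: bounded Lipschitz potentials.** The cost $c_{n,R}$ depends on points only through $h^{(n)}$. So $C_{n,R}(\sigma,\nu)$ equals the cost between $h^{(n)}_\#\sigma$ and $h^{(n)}_\#\nu$ on $K_n$ for $\frac12\min(|z-w|,R)^2$. (A coupling $\pi$ on $K_n\times K_n$ lifts to $\int\sigma_z\otimes\nu_w\,d\pi(z,w)$, where $\sigma_z,\nu_w$ are the disintegrations of $\sigma,\nu$ along $h^{(n)}$.) On the compact $K_n$, Kantorovich duality gives continuous conjugate optimal potentials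
$$F(z)=\max_w[\Psi(w)-\tfrac12\min(|z-w|,R)^2],\qquad\Psi(w)=\min_z[F(z)+\tfrac12\min(|z-w|,R)^2].$$
Normalize $\min F=0$. The second formula gives $0\le\Psi\le\frac{R^2}2$, then the first $0\le F\le\frac{R^2}2$. $F$ is $R$-Lipschitz, because $z\mapsto\frac12\min(|z-w|,R)^2$ is. With $f=F\circ h^{(n)}$ and $\psi=\Psi\circ h^{(n)}$:
$$\begin{gathered}\psi(y)-f(x)\le c_{n,R}(x,y)\le c_R(x,y),\qquad\int\psi\,d\nu-\int f\,d\sigma=C_{n,R}(\sigma,\nu),\\ f\in\mathrm{Lip}_b,\quad\mathrm{lip}_df\le R,\quad0\le f,\psi\le\tfrac{R^2}2.\end{gathered} \tag{4.2}$$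
Using the pair for $(\sigma,\nu)$ as a competitor for $(\sigma',\nu)$ gives $C_{n,R}(\sigma,\nu)-C_{n,R}(\sigma',\nu)\le\int f\,d(\sigma'-\sigma)$. Hence
$$|C_{n,R}(\sigma,\nu)-C_{n,R}(\sigma',\nu)|\le\tfrac{R^2}2\|\sigma-\sigma'\|_{TV}, \tag{4.3}$$
and, letting $n\to\infty$, the same for $C_R$.

**Step 4.6: chains and bounded pairs.** The purpose is to control distances pointwise along geodesics. Let $W(\theta_i,\theta_{i+1})=\lambda_iW(\theta_0,\theta_k)<\infty$ for $0\le i<k$, with $\lambda_i\ge0$ and $\sum\lambda_i=1$. Glue arbitrary optimal couplings of consecutive measures to a law $\alpha$ of $(x_0,\dots,x_k)$. In $L^2(\alpha)$,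
$$W(\theta_0,\theta_k)\le\|d(x_0,x_k)\|\le\Big\|\sum_id(x_i,x_{i+1})\Big\|\le\sum_i\|d(x_i,x_{i+1})\|=W(\theta_0,\theta_k).$$
All are equalities. So $(x_0,x_k)$ is optimal; $d(x_0,x_k)=\sum_id(x_i,x_{i+1})$ a.e.; and equality in Minkowski makes the summands proportional:
$$d(x_i,x_{i+1})=\lambda_i\,d(x_0,x_k)\quad\alpha\text{-a.e.} \tag{4.4}$$

**Definition 4.1 ($r$-bounded pair).** $(\theta_0,\theta_1)$ is $r$-bounded if $W(\theta_0,\theta_1)<\infty$ and *every* optimal coupling satisfies $d\le r$ a.e.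

On $\mathbb R$, the uniform measure on $[0,1]$ and its translate by $r$ form an $r$-bounded pair: every coupling has mean displacement $r$, so cost at least $r^2$, with equality only for the translation. Smallness of $W$ does not give boundedness: moving a fraction $\epsilon$ of the mass from $[0,1]$ to $[N,N+1]$ may cost little, but that mass must travel at least $N-1$.

**(H1)** *In a chain with $(\theta_0,\theta_k)$ $r$-bounded, each $(\theta_i,\theta_{i+1})$ is $\lambda_ir$-bounded.* Insert an arbitrary optimal coupling of $(\theta_i,\theta_{i+1})$ in the gluing and use (4.4).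

**(H2)** *If $\beta$ is optimal for an $r$-bounded pair and $0\ne\beta'\le\beta$ has mass $m$, then $\beta'/m$ is optimal between its marginals, and these form an $r$-bounded pair.* Replace $\beta'$ inside $\beta$ by $m$ times an optimal coupling of its normalized marginals. The result has the same marginals as $\beta$ and no larger cost, so it is optimal and nothing was gained. Since it is optimal, $d\le r$ almost everywhere for it.

## 5. Minimal relaxed gradients and the form $\Gamma$

This section builds the calculus for $\mathsf{Ch}$.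

**Definition 5.1 (relaxed gradients).** For $f\in L^2(\mu)$ let $RG(f)$ be the set of $0\le G\in L^2(\mu)$ for which there are $f_n\in\mathrm{Lip}_b$, $f_n\to f$ in $L^2$, and $G_n\ge\mathrm{lip}_df_n$, $G_n\to G$ in $L^2$.

In Example 2.2, $RG(f)$ consists of all nonnegative $L^2$ functions, for every $f\in L^2$.

$RG(f)$ is upward closed. Since $\mathrm{lip}_d$ is subadditive and absolutely homogeneous, the set $\{(f,G):G\in RG(f)\}$ is convex. A diagonal argument shows it is strongly closed, hence weakly closed, in $L^2\times L^2$. Therefore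
$$\mathsf{Ch}(f)=\min\Big\{\tfrac12\int G^2d\mu:G\in RG(f)\Big\}\quad(\min\emptyset=\infty).$$
Indeed "$\le$" is clear. If $f_n\to f$ with $\frac12\int(\mathrm{lip}_df_n)^2$ converging to a finite limit, a weak limit $G$ of a subsequence of $\mathrm{lip}_df_n$ lies in $RG(f)$ and $\frac12\int G^2$ is at most that limit. By strict convexity the minimizer is unique; call it $|Df|$. Let $V=D(\mathsf{Ch})=\{\mathsf{Ch}<\infty\}\supset\mathrm{Lip}_b$.

**Step 5.1: $|Df|\le G$ a.e. for every $G\in RG(f)$.** Let $G,G'\in RG(f)$ with approximations $f_n,f_n'$, and let $\chi\in\mathrm{Lip}_b$ be $[0,1]$-valued. From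
$$(\chi f_n+(1-\chi)f_n')(y)-(\cdots)(z)=\chi(y)[f_n(y)-f_n(z)]+(1-\chi(y))[f_n'(y)-f_n'(z)]+[\chi(y)-\chi(z)][f_n(z)-f_n'(z)]$$
and continuity of all functions with respect to $d$,
$$\mathrm{lip}_d(\chi f_n+(1-\chi)f_n')\le\chi\,\mathrm{lip}_df_n+(1-\chi)\,\mathrm{lip}_df_n'+|f_n-f_n'|\,\mathrm{Lip}(\chi).$$
Since $f_n-f_n'\to0$ in $L^2$, $\chi G+(1-\chi)G'\in RG(f)$. With $\chi_j\to1_B$ from Step 4.3 and closedness, $1_BG+1_{B^c}G'\in RG(f)$ for every Borel $B$. Take $G'=|Df|$ and $B=\{G<|Df|\}$: $\min(G,|Df|)\in RG(f)$, and uniqueness of the minimizer gives $|Df|\le G$. In particular $|Df|\le\mathrm{lip}_df$ for $f\in\mathrm{Lip}_b$.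

**Step 5.2: rules for $|D\cdot|$.** For $f,g\in V$:

- (D1) $|D(af+bg)|\le|a||Df|+|b||Dg|$; hence $|D(af)|=|a||Df|$ and $|D(f+\text{const})|=|Df|$.
- (D2) $|D\varphi(f)|\le|\varphi'(f)||Df|$ for $\varphi\in C^1$ with $\varphi'$ bounded.
- (D3) $|Df|=0$ a.e. on $\{f=\kappa\}$; hence $|Df|=|Dg|$ a.e. on $\{f=g\}$.
- (D4) For $\varphi$ continuous and piecewise affine with finitely many pieces, $\varphi(t)=a_it+b_i$ on $I_i$: $\varphi(f)\in V$ and $|D\varphi(f)|=|a_i||Df|$ a.e. on $\{f\in I_i\}$.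

(D1): add approximations. (D2): by the mean value theorem $\mathrm{lip}_d\varphi(f_n)\le|\varphi'(f_n)|\mathrm{lip}_df_n$. If $G_n\to|Df|$, then $|\varphi'(f_n)|G_n\to|\varphi'(f)||Df|$ in $L^2$ along a subsequence with $f_n\to f$ a.e.

(D3): by (D1) take $\kappa=0$. Choose $C^1$ functions $\varphi_n\to\mathrm{id}$ uniformly, $0\le\varphi_n'\le1$, $\varphi_n'=0$ on $[-\frac1n,\frac1n]$. By (D2) and upward closedness $1_{\{f\ne0\}}|Df|\in RG(\varphi_n(f))$; by closedness it lies in $RG(f)$; Step 5.1 gives $|Df|\le1_{\{f\ne0\}}|Df|$. The second claim follows from $\big||Df|-|Dg|\big|\le|D(f-g)|$.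

(D4): mollify: $\varphi_\varepsilon\to\varphi$ uniformly with $|\varphi_\varepsilon'|\le\mathrm{Lip}(\varphi)$, so $\mathrm{Lip}(\varphi)|Df|\in RG(\varphi_\varepsilon(f))$, hence $\in RG(\varphi(f))$. On $\{f\in I_i\}$, $\varphi(f)=a_if+b_i$; use (D3).

**From now on, in this section and wherever $\Gamma$, $\mathcal E$ or $P_t$ appear, $\mathsf{Ch}$ is quadratic.** Then $\mathcal E(f,f)=2\mathsf{Ch}(f)$ defines a closed, densely defined quadratic form; $V$ is a Hilbert space with norm squared $\|f\|_{L^2}^2+\mathcal E(f,f)$. By (D4) applied to $t\mapsto\min(\max(t,0),1)$, $\mathcal E$ is a Dirichlet form, with $1\in V$ and $\mathcal E(1,\cdot)=0$. The gradient flow $P_t$ of $\mathsf{Ch}=\frac12\mathcal E$ is its semigroup, with generator $\Delta$, $\mathcal E(f,g)=-\int f\Delta g\,d\mu$ for $g\in D(\Delta)$, $f\in V$. By the textbook theory, $P_t$ is symmetric and Markov, $P_t1=1$, it preserves mass and bounds $c\le\rho\le C$, it extends to a strongly continuous contraction semigroup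 on $L^1(\mu)$, and for $\rho\in L^2$ the map $t\mapsto P_t\rho$ is in $C^1((0,\infty);L^2)$ with values in $D(\Delta)$. Writing $e(r)=r\log r$ as a supremum of countably many affine functions gives $e(P_t\rho)\le P_te(\rho)$; so $t\mapsto\operatorname{Ent}((P_t\rho)\mu)$ is nonincreasing.

**Lemma 5.2.** *There is a symmetric bilinear $\Gamma:V\times V\to L^1(\mu)$ with $\Gamma(f,f)=|Df|^2$, $|\Gamma(f,g)|\le|Df||Dg|$, $\mathcal E(f,g)=\int\Gamma(f,g)\,d\mu$, and $\Gamma(f,\varphi(g))=\varphi'(g)\Gamma(f,g)$ for bounded $g\in V$ and $\varphi$ of class $C^1$ near a compact interval containing the values of $g$.*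

*Proof.* **Step 1: a directional derivative.** By (D1), a.e., $\varepsilon\mapsto|D(f+\varepsilon g)|^2$ is convex on $\mathbb Q$. So the limits
$$\Gamma^\pm(f,g)=\lim_{\mathbb Q\ni\varepsilon\to0^\pm}\frac{|D(f+\varepsilon g)|^2-|Df|^2}{2\varepsilon}$$
exist and $\Gamma^-\le\Gamma^+$. From $|Df|-|\varepsilon||Dg|\le|D(f+\varepsilon g)|\le|Df|+|\varepsilon||Dg|$ the quotients are bounded by $|Df||Dg|+\frac{|\varepsilon|}2|Dg|^2$. (For the lower bound $|D(f+\varepsilon g)|^2\ge|Df|^2-2|\varepsilon||Df||Dg|$: if $|Df|<|\varepsilon||Dg|$ its right side is $\le0$.) Hence $|\Gamma^\pm|\le|Df||Dg|$, and by dominated convergence $\int\Gamma^\pm(f,g)\,d\mu=\frac d{d\varepsilon}\mathsf{Ch}(f+\varepsilon g)|_{\varepsilon=0}=\mathcal E(f,g)$. So $\Gamma^+=\Gamma^-=:\Gamma$ a.e.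

**Step 2: linearity in $g$.** Convexity gives $|D(f+\varepsilon(g+h))|^2\le\frac12|D(f+2\varepsilon g)|^2+\frac12|D(f+2\varepsilon h)|^2$, hence $\Gamma(f,g+h)\le\Gamma(f,g)+\Gamma(f,h)$. Clearly $\Gamma^+(f,\cdot)$ is positively $\mathbb Q$-homogeneous and $\Gamma^+(f,-g)=-\Gamma^-(f,g)$. Applying subadditivity to $-g,-h$ gives equality, so $\Gamma(f,\cdot)$ is $\mathbb Q$-linear. For real $\lambda$ and rational $\lambda_j\to\lambda$, $|\Gamma(f,\lambda g)-\lambda_j\Gamma(f,g)|=|\Gamma(f,(\lambda-\lambda_j)g)|\le|\lambda-\lambda_j||Df||Dg|\to0$. From $|D((1+\varepsilon)f)|^2=(1+\varepsilon)^2|Df|^2$, $\Gamma(f,f)=|Df|^2$.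

**Step 3: chain rule in $g$.** For piecewise affine $\varphi$, $\varphi(g)-a_ig$ is constant on $\{g\in I_i\}$, so $|D(\varphi(g)-a_ig)|=0$ there by (D3), and $\Gamma(f,\varphi(g))=a_i\Gamma(f,g)$ there. For $\varphi\in C^1$ (extended to $\mathbb R$ with bounded derivative) take piecewise affine $\varphi_j$ with $\sup|\varphi'-\varphi_j'|\to0$ on the interval. On $\{g\in I_i\}$, by (D3) and (D2), $|D(\varphi(g)-\varphi_j(g))|=|D(\varphi(g)-a_ig)|\le|\varphi'(g)-a_i||Dg|$. Let $j\to\infty$.

**Step 4: Leibniz rule in the second argument.** For bounded $g,h\in V$ with $g,h\ge1$, $gh=\exp(\log g+\log h)$, so by Step 3 $\Gamma(f,gh)=gh\,\Gamma(f,\log g+\log h)=h\Gamma(f,g)+g\Gamma(f,h)$. Since $\Gamma(f,\text{const})=0$, adding constants to $g$ and $h$ gives this for all bounded $g,h\in V$.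

**Step 5: an integrated chain rule in the first argument.** Symmetry is not yet known, so this needs its own argument. Let $\varphi$ be piecewise affine with rational slopes. On $\{f\in I_i\}$, (D3) gives $|D(\varphi(f)+\varepsilon\chi)|=|D(a_if+\varepsilon\chi)|$ for all rational $\varepsilon$, hence $\Gamma(\varphi(f),\chi)=\Gamma(a_if,\chi)$. This equals $a_i\Gamma(f,\chi)$: for $a_i\ne0$ substitute $\varepsilon=a_i\varepsilon'$ in the difference quotient; for $a_i=0$ both sides vanish. Now let $f,\chi\in V\cap L^\infty$ and choose such $\varphi_j$ with $\varphi_j\to t^2$ and $\varphi_j'\to2t$ uniformly on an interval containing the values of $f$. As in Step 3, $|D(\varphi_j(f)-f^2)|\le\sup|\varphi_j'-2t|\,|Df|$, so $\varphi_j(f)\to f^2$ in $V$, and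
$$\mathcal E(f^2,\chi)=\lim_j\int\varphi_j'(f)\Gamma(f,\chi)\,d\mu=2\int f\,\Gamma(f,\chi)\,d\mu .$$

**Step 6: symmetry.** By Step 4, $\mathcal E(f,f\chi)=\int[f\Gamma(f,\chi)+\chi|Df|^2]d\mu$. With Step 5,
$$\int\chi|Df|^2d\mu=\mathcal E(f,f\chi)-\tfrac12\mathcal E(f^2,\chi),$$
and the right side is quadratic in $f\in V\cap L^\infty$. Varying $\chi\in\mathrm{Lip}_b$ gives the pointwise parallelogram identity for $|D\cdot|^2$ for bounded $f,g\in V$. Truncating at $\pm N$ and using (D3) on $\{|f|,|g|\le N\}$ extends it to all of $V$. Fix $f,g\in V$, $N\ge1$, and let $q(j)=|D(f+\frac jNg)|^2$. The parallelogram identity says $q(j+1)+q(j-1)=2q(j)+\frac2{N^2}|Dg|^2$, so $q(j)=|Df|^2+bj+\frac{j^2}{N^2}|Dg|^2$ a.e.; comparing $q(N)-q(-N)$ gives $b=\frac2NB(f,g)$, $B(f,g)=\frac14(|D(f+g)|^2-|D(f-g)|^2)$. Hence $|D(f+\varepsilon g)|^2=|Df|^2+2\varepsilon B(f,g)+\varepsilon^2|Dg|^2$ for rational $\varepsilon$. So $\Gamma=B$, which is symmetric, and bilinear by Step 2. $\square$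

## 6. Two inequalities between gradients and $W$

The first lemma bounds increments of a Sobolev function along a geodesic of bounded density. The second bounds $W$ from above by a gradient.

**Lemma 6.1.** *Let $(\nu_r)_{r\in[0,1]}$ be a $W$-geodesic, $\ell=W(\nu_0,\nu_1)$, with $\nu_r\le M\mu$ for all $r$. For $u\in V$,*
$$\Big|\int u\,d\nu_1-\int u\,d\nu_0\Big|\le\ell\int_0^1\Big(\int|Du|^2d\nu_r\Big)^{1/2}dr .$$

*Proof.* By (4.1), $r\mapsto\int k\,d\nu_r$ is Lipschitz for $k\in\mathrm{Lip}_b$. By density and $\nu_r\le M\mu$, $r\mapsto\int q\,d\nu_r$ is continuous for $q\in L^1(\mu)$. Let $u\in\mathrm{Lip}_b$, $h,\eta>0$, and let $\beta$ be an optimal coupling of $(\nu_r,\nu_{r+h})$. If $d(x,y)<\eta$, then $|u(y)-u(x)|\le L_\eta u(x)d(x,y)$. Thus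
$$\Big|\int u\,d\nu_{r+h}-\int u\,d\nu_r\Big|\le\int_{\{d<\eta\}}L_\eta u(x)\,d(x,y)\,d\beta+\mathrm{Lip}(u)\int_{\{d\ge\eta\}}d\,d\beta\le\ell h\Big(\int(L_\eta u)^2d\nu_r\Big)^{1/2}+\mathrm{Lip}(u)\frac{(\ell h)^2}\eta .$$
Divide by $h\downarrow0$, then let $\eta\downarrow0$ (dominated convergence, $L_\eta u\le\mathrm{Lip}(u)$). Integrating the Lipschitz function $r\mapsto\int u\,d\nu_r$ gives the claim with $\mathrm{lip}_du$ in place of $|Du|$. For $u\in V$ take $u_j\in\mathrm{Lip}_b$, $u_j\to u$, $\mathrm{lip}_du_j\le G_j\to|Du|$ in $L^2(\mu)$; since $\nu_r\le M\mu$, both sides converge, uniformly in $r$ under the integral. $\square$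

**Lemma 6.2.** *Let $\mathsf{Ch}$ be quadratic, $\sigma=\rho\mu$ a probability with $0<c_0\le\rho\le C_0$, $u\in V$, $\zeta\in L^\infty$ with $\int k\zeta\,d\sigma=-\int\Gamma(k,u)\,d\sigma$ for all $k\in V$. For $\theta>0$ with $\theta\|\zeta\|_\infty<1$ put $\sigma_\theta=(1+\theta\zeta)\sigma$. Then*
$$W(\sigma,\sigma_\theta)^2\le\frac{\theta^2}{1-\theta\|\zeta\|_\infty}\int|Du|^2d\sigma .$$

*Proof.* Taking $k=1$, $\sigma_\theta$ is a probability. Fix $n$.

**Step 1: Hopf–Lax on $K_n$.** This step gives a supersolution inequality with asymptotic Lipschitz constants. For $F$ $L$-Lipschitz on $K_n$, $q\in(0,1]$, let $Q_qF(p)=\min_{w\in K_n}[F(w)+\frac{|p-w|^2}{2q}]$, $Q_0F=F$, and $D^+(p,q)=\max\{|p-w|:w\text{ a minimizer}\}$.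

Comparing a minimizer $w$ with the point $p$ itself gives $\frac{|p-w|^2}{2q}\le L|p-w|$, so $D^+\le2Lq$ and $0\le F-Q_qF\le2L^2q$. For $q<q'$, testing $Q_q$ with a minimizer at $q'$,
$$0\le Q_qF-Q_{q'}F\le\tfrac12(2Lq')^2\Big(\frac1q-\frac1{q'}\Big)=2L^2(q'-q)\frac{q'}q .$$
Subdividing $[q,q']$ finely removes the factor $q'/q$. So $q\mapsto Q_qF(p)$ is $2L^2$-Lipschitz on $[0,1]$. Testing $Q_{q'}$ for $q'\downarrow q$ with a minimizer at $q$ realizing $D^+$,
$$\partial_qQ_qF(p)\le-\frac{D^+(p,q)^2}{2q^2}\quad\text{at differentiability points}.$$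
If $w$ is a minimizer for $p$, then
$$Q_qF(y)-Q_qF(p)\le\frac{|y-w|^2-|p-w|^2}{2q}\le|y-p|\Big(\frac{D^+(p,q)}q+\frac{|y-p|}{2q}\Big).$$
Limits of minimizers are minimizers, so $D^+$ is upper semicontinuous in $(p,q)$ for $q>0$. Hence $Q_qF$ is Lipschitz, with asymptotic Lipschitz constant at $p$ at most $D^+(p,q)/q$. Put $U_q=Q_qF\circ h^{(n)}$. Since $d_n\le d$, $U_q\in\mathrm{Lip}_b$ and $\mathrm{lip}_dU_q(x)\le D^+(h^{(n)}(x),q)/q$. By Fubini, for a.e. $q\in(0,1)$, $\mu$-a.e.,
$$\partial_qU_q\le-\tfrac12(\mathrm{lip}_dU_q)^2\le-\tfrac12|DU_q|^2. \tag{6.1}$$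

**Step 2: interpolate and differentiate.** The function $q\mapsto\int U_q\,d\sigma_{q\theta}$, $\sigma_{q\theta}=(1+q\theta\zeta)\sigma$, is Lipschitz on $[0,1]$. For a.e. $q$, by (6.1), the hypothesis with $k=U_q$, and Young's inequality,
$$\frac d{dq}\int U_q\,d\sigma_{q\theta}\le-\tfrac12\int|DU_q|^2(1+q\theta\zeta)\,d\sigma-\theta\int\Gamma(U_q,u)\,d\sigma\le\frac{\theta^2}2\int\frac{|Du|^2}{1+q\theta\zeta}\,d\sigma .$$
Integrating, $\int U_1\,d\sigma_\theta-\int U_0\,d\sigma\le\frac{\theta^2}{2(1-\theta\|\zeta\|_\infty)}\int|Du|^2d\sigma$.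

**Step 3: duality.** Take the supremum over Lipschitz $F$. By Kantorovich duality on $K_n$ (optimal potentials for $\frac12|p-w|^2$ on a compact set are Lipschitz) the left side becomes the optimal cost of $\frac12d_n^2$. Let $n\to\infty$ (Step 4.4). $\square$

## 7. Geodesics of bounded density between bounded pairs

This section adapts an argument of T. Rajala; the full proof is given. It uses only $\mathsf{CD}(K,\infty)$.

**Lemma 7.1.** *Assume $\mathsf{CD}(K,\infty)$. Let $(\theta_0,\theta_1)$ be $r$-bounded with $\theta_0,\theta_1\le M\mu$. There is a $W$-geodesic $(\theta_q)_{q\in[0,1]}$ from $\theta_0$ to $\theta_1$ with $\theta_q\le Me^{K^-r^2/6}\mu$.*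

*Proof.* Let $w=W(\theta_0,\theta_1)$. If $w=0$, take the constant curve. Let $w>0$ and $C_*=Me^{K^-r^2/8}$.

**Step 1: set up a minimization for a midpoint of density $\le C_*$.** Let
$$\mathcal M=\{\theta\in\mathcal P(\hat X):W(\theta_0,\theta)\le\tfrac w2,\ W(\theta,\theta_1)\le\tfrac w2\}.$$
It is nonempty by $\mathsf{CD}(K,\infty)$ and narrowly compact. Fix $C>C_*$. For $\theta=\rho\mu+\theta^s$ with $\theta^s$ concentrated on a $\mu$-null Borel set $N$ (and $\rho=0$ on $N$), let
$$\Phi(\theta)=\int(\rho-C)^+d\mu+\theta^s(\hat X)=\sup\Big\{\int k\,d\theta-C\int k\,d\mu:k\in C(\hat X),\ 0\le k\le1\Big\}.$$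
The formula holds because the supremum over Borel $k$ is the total mass of $(\theta-C\mu)^+$, and continuous functions are dense in $L^1(\theta+\mu)$. So $\Phi$ is lower semicontinuous and attains its minimum $I$ on $\mathcal M$. Suppose $I>0$. Let $\mathcal M_0$ be the set of minimizers, $a(\theta)=\mu(\rho>C)$, $S=\sup_{\mathcal M_0}a\le1$.

**Step 2: replace excess mass by a $\mathsf{CD}$-midpoint.** Let $\theta\in\mathcal M_0$. Since $\Phi(\theta)>0$, for small $\delta>0$ the set $A=\{\rho>C+\delta\}\cup N$ has $m:=\theta(A)>0$. Glue optimal couplings to $\alpha$ on $(x,y,x')$ with marginals $\theta_0,\theta,\theta_1$. The triangle inequality forces $W(\theta_0,\theta)=W(\theta,\theta_1)=\frac w2$, so by (4.4) $d(x,y)=d(y,x')=\frac12d(x,x')$ a.e. Let $\alpha'=\alpha|_{\{y\in A\}}$ and let $\theta_0',\theta_1'$ be its normalized first and third marginals. By (H2) they form an $r$-bounded pair with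
$$w'^2:=W(\theta_0',\theta_1')^2=\frac1m\int d(x,x')^2d\alpha'\le r^2,\qquad\theta_i'\le\frac Mm\mu .$$
By $\mathsf{CD}(K,\infty)$ they have a midpoint, with density denoted $\eta$ like the measure, such that
$$\operatorname{Ent}(\eta)\le\log\frac Mm+\frac{K^-r^2}8=\log\frac{C_*}m .$$
Jensen's inequality on $\{\eta>0\}$ gives $\operatorname{Ent}(\eta)\ge-\log\mu(\eta>0)$. Therefore $\mu(\eta>0)\ge m/C_*$: the midpoint is spread out.

Put $\phi=\frac\delta{C+\delta}$ and $\theta'=\theta-\phi\,\theta|_A+\phi m\,\eta$. Then $\theta'\in\mathcal M$. For in the coupling of $(\theta_0,\theta)$ induced by $\alpha$ replace $\phi$ times the part coming from $\alpha'$ by $\phi m$ times an optimal coupling of $(\theta_0',\eta)$. The removed cost is $\phi\int d(x,y)^2d\alpha'=\phi\frac m4w'^2$, and so is the added one. The same works for $(\theta,\theta_1)$.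

**Step 3: compare $\Phi(\theta')$ with $\Phi(\theta)$.** On $\{\rho>C+\delta\}$ we have $(1-\phi)\rho=\frac{C\rho}{C+\delta}>C$. So the density $\rho'$ of $\theta'$ is $\ge C$ on $\{\rho\ge C\}$. The singular part of $\theta'$ is $(1-\phi)\theta^s$. Adding up the contributions of $\{\rho\ge C\}$, of $\{\rho<C\}$ and of $N$,
$$\Phi(\theta')=\Phi(\theta)-\phi m+\phi m-\int_{\{\rho<C\}}\min(\phi m\eta,C-\rho)\,d\mu .$$
By minimality $\eta=0$ a.e. on $\{\rho<C\}$ and $\theta'\in\mathcal M_0$. Moreover $\rho'>C$ a.e. on $\{\eta>0\}$, so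
$$a(\theta')\ge\mu(\eta>0)\ge\frac m{C_*}>0 .$$
In particular $S>0$.

**Step 4: contradiction.** Let $\lambda=(C_*/C)^{1/3}<1$. Choose $\theta\in\mathcal M_0$ with $a(\theta)\ge\lambda S$ and then $\delta>0$ with $\mu(\rho>C+\delta)\ge\lambda a(\theta)$. Then $m\ge C\lambda^2S$, and Steps 2–3 give $\theta'\in\mathcal M_0$ with $a(\theta')\ge\frac{C\lambda^2}{C_*}S=\frac S\lambda>S$, a contradiction. So $I=0$, i.e. some $\theta\in\mathcal M$ satisfies $\theta\le C\mu$. Let $C\downarrow C_*$. By compactness there is a limit in $\mathcal M$ with density $\le C_*$. It lives on $X$, and by the triangle inequality it is a midpoint.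

**Step 5: iterate.** By (H1), consecutive measures at dyadic level $j$ form $2^{-j}r$-bounded pairs, so the midpoint step can be repeated, the bound growing by the factor $e^{K^-r^24^{-j}/8}$ at level $j$. We get $\theta_q$ for dyadic $q$ with $W(\theta_p,\theta_q)=|p-q|w$ and densities at most $M\prod_{j\ge0}e^{K^-r^24^{-j}/8}=Me^{K^-r^2/6}$. For other $q$ let $\theta_q$ be a narrow limit in $\mathcal P(\hat X)$ of $\theta_{q_k}$ with dyadic $q_k\to q$. The density bound passes to the limit, lower semicontinuity gives $W(\theta_p,\theta_q)\le|p-q|w$ for all $p,q$, and for $p<q$ the inequality $w\le W(\theta_0,\theta_p)+W(\theta_p,\theta_q)+W(\theta_q,\theta_1)$ forces equality. $\square$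

## 8. The entropy slope toward the modified target

Here is the general form of (1.2).

**Proposition 8.1.** *Assume $\mathsf{RCD}(K,\infty)$. Let $\sigma=\rho\mu\in\mathcal P(X)$ with $\rho\in V$, $0<c_0\le\rho\le C_0$; let $\nu=\rho_\nu\mu\in D(\operatorname{Ent})$ and $R>0$. Let $(f_n,\psi_n)$ be as in (4.2) for $(\sigma,\nu)$, let $\gamma$ be $C_R$-optimal for $(\sigma,\nu)$, and*
$$\gamma'=\gamma|_{\{d<R\}}+(p_1,p_1)_\#\gamma|_{\{d\ge R\}},\qquad\nu'=(p_2)_\#\gamma' .$$
*Then $\nu'\in D(\operatorname{Ent})$, $W(\sigma,\nu')^2=\int_{\{d<R\}}d^2d\gamma$, and*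
$$\limsup_n\mathcal E(f_n,\rho)\le\operatorname{Ent}(\nu')-\operatorname{Ent}(\sigma)-\tfrac K2W(\sigma,\nu')^2 .$$

*Proof.* **Step 1: the same potentials are almost optimal for $(\sigma,\nu')$.** First, $\nu'\le(\rho_\nu+\rho)\mu$, so $\operatorname{Ent}(\nu')\le\int(\rho_\nu+C_0)\log^+(\rho_\nu+C_0)\,d\mu<\infty$. Let $e_n(x,y)=c_R(x,y)+f_n(x)-\psi_n(y)\ge0$. Then $\int e_n\,d\gamma=\delta_n:=C_R(\sigma,\nu)-C_{n,R}(\sigma,\nu)\to0$. If $d(x,y)\ge R$, then $f_n(x)=\psi_n(y)-\frac{R^2}2+e_n(x,y)\le e_n(x,y)$, and since $\psi_n\ge0$, $\psi_n(x)-f_n(x)\ge-e_n(x,y)$. The first marginal of $\gamma'$ is $\sigma$. Hence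
$$\int\psi_n\,d\nu'-\int f_n\,d\sigma\ge\int_{\{d<R\}}\big(\tfrac12d^2-e_n\big)d\gamma-\int_{\{d\ge R\}}e_n\,d\gamma=\tfrac12\int_{\{d<R\}}d^2d\gamma-\delta_n. \tag{8.1}$$
Since $\psi_n(y)-f_n(x)\le c_R(x,y)$, the left side is at most $C_R(\sigma,\nu')$; let $n\to\infty$:
$$C_R(\sigma,\nu')\ge\tfrac12\int_{\{d<R\}}d^2d\gamma=\tfrac12\int d^2d\gamma'\ge\tfrac12W(\sigma,\nu')^2\ge C_R(\sigma,\nu').$$
All are equal. Write $w=W(\sigma,\nu')$. If $\beta$ is $W$-optimal for $(\sigma,\nu')$, then $\int\frac12d^2d\beta=C_R(\sigma,\nu')\le\int c_R\,d\beta$, so $c_R=\frac12d^2$, i.e. $d\le R$, $\beta$-a.e. Thus $(\sigma,\nu')$ is $R$-bounded.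

**Step 2: a limit potential.** Since $0\le f_n\le\frac{R^2}2$ and $|Df_n|\le R$, $(f_n)$ is bounded in $V$. Pass to a subsequence attaining the limsup with $f_n\rightharpoonup f$ weakly in $V$. As $\rho\in V$, the limsup equals $\mathcal E(f,\rho)$; also $0\le f\le\frac{R^2}2$. By Mazur, convex combinations $\hat f_n$ of tails converge to $f$ strongly in $V$. With the same combinations $\hat\psi_n$ of the $\psi_n$, (8.1) gives
$$\hat\psi_n(y)-\hat f_n(x)\le c_R(x,y),\qquad\int\hat\psi_n\,d\nu'-\int\hat f_n\,d\sigma\ge\tfrac12w^2-\hat\delta_n,\quad\hat\delta_n\to0. \tag{8.2}$$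

**Step 3: $\int|Df|^2d\sigma\le w^2$.** This says that the limit potential has the gradient size that a potential should have. We test optimality against small perturbations of $\sigma$. The form $\mathcal E_\sigma(k,l)=\int\Gamma(k,l)\,d\sigma$ on $V\subset L^2(\sigma)$ is a Dirichlet form: it is closed because $c_0\le\rho\le C_0$, and contractive by (D4). For $\lambda>0$ let $u_\lambda\in V$ be its resolvent of $f$:
$$\int(u_\lambda-f)k\,d\sigma+\lambda\,\mathcal E_\sigma(u_\lambda,k)=0\quad(k\in V),\qquad\|u_\lambda\|_\infty\le\|f\|_\infty .$$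
So $\zeta=(u_\lambda-f)/\lambda\in L^\infty$ satisfies the hypothesis of Lemma 6.2 with $u=u_\lambda$. Let $\sigma_\theta=(1+\theta\zeta)\sigma$. By (8.2), letting $n\to\infty$ in $C_R(\sigma_\theta,\nu')\ge\int\hat\psi_n\,d\nu'-\int\hat f_n\,d\sigma_\theta$,
$$C_R(\sigma_\theta,\nu')\ge\tfrac12w^2+\int f\,d(\sigma-\sigma_\theta)=\tfrac12w^2+\theta\int\Gamma(f,u_\lambda)\,d\sigma .$$
The triangle inequality for $\sqrt{2C_R}$ gives $\sqrt{2C_R(\sigma_\theta,\nu')}\le w+W(\sigma,\sigma_\theta)$. So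
$$\theta\int\Gamma(f,u_\lambda)\,d\sigma\le w\,W(\sigma,\sigma_\theta)+\tfrac12W(\sigma,\sigma_\theta)^2 .$$
Insert Lemma 6.2, divide by $\theta$, let $\theta\downarrow0$: $\mathcal E_\sigma(f,u_\lambda)\le w\,\mathcal E_\sigma(u_\lambda,u_\lambda)^{1/2}$. Now $u_\lambda$ minimizes $\|u-f\|_{L^2(\sigma)}^2+\lambda\mathcal E_\sigma(u,u)$. So $\mathcal E_\sigma(u_\lambda,u_\lambda)\le\mathcal E_\sigma(f,f)$ and $\|u_\lambda-f\|^2\le\lambda\mathcal E_\sigma(f,f)\to0$, hence $u_\lambda\rightharpoonup f$ in $V$ and $\mathcal E_\sigma(f,u_\lambda)\to\mathcal E_\sigma(f,f)$. We get $\mathcal E_\sigma(f,f)\le w\,\mathcal E_\sigma(f,f)^{1/2}$.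

**Step 4: the entropy pays for large densities.** Let $(\nu_s)$, $\nu_s=\rho_s\mu$, be a $\mathsf{CD}(K,\infty)$-geodesic from $\sigma$ to $\nu'$. Then
$$\frac{\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma)}s\le\operatorname{Ent}(\nu')-\operatorname{Ent}(\sigma)-\tfrac K2(1-s)w^2. \tag{8.3}$$
Let $\alpha_s$ on $(x_0,x_s,x_1)$ be a gluing of optimal couplings of $(\sigma,\nu_s)$ and $(\nu_s,\nu')$. By (4.4) and Step 1, $\alpha_s$-a.e. $d(x_0,x_s)=s\,d(x_0,x_1)$, $d(x_s,x_1)=(1-s)d(x_0,x_1)$, $d(x_0,x_1)\le R$, and $(x_0,x_1)$ is optimal. Put $g=\log\rho\in V\cap L^\infty$, so that $\rho\,\Gamma(f,g)=\Gamma(f,\rho)$. Fix $C$ with $\log C\ge2+\operatorname{osc}g$, where $\operatorname{osc}g=\operatorname{ess\,sup}g-\operatorname{ess\,inf}g$, and let $A_s=\{\rho_s\le C\rho\}$. With $\vartheta=\rho_s/\rho$,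
$$\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma)=\int g\,d(\nu_s-\sigma)+\operatorname{Ent}_\sigma(\nu_s),\qquad\operatorname{Ent}_\sigma(\nu_s)=\int(\vartheta\log\vartheta-\vartheta+1)\,d\sigma .$$
The last integrand is $\ge0$, and $\ge\vartheta(\log C-1)$ where $\vartheta\ge C$. So $\operatorname{Ent}_\sigma(\nu_s)\ge(\log C-1)\nu_s(A_s^c)$. Since $g(x_s)-g(x_0)\ge-\operatorname{osc}g\ge-(\log C-1)$ $\alpha_s$-a.e., the contribution of $\{x_s\notin A_s\}$ is compensated:
$$\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma)\ge\int_{\{x_s\in A_s\}}[g(x_s)-g(x_0)]\,d\alpha_s. \tag{8.4}$$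
We also need $\nu_s(A_s^c)\to0$. As $s\downarrow0$, $\int k\,d\nu_s\to\int k\,d\sigma$ for $k\in\mathrm{Lip}_b$, and the entropies are bounded, so the $\rho_s$ are uniformly integrable. By Dunford–Pettis $\rho_s\to\rho$ weakly in $L^1$, so $\int g\,d\nu_s\to\int g\,d\sigma$. Since $\limsup\operatorname{Ent}(\nu_s)\le\operatorname{Ent}(\sigma)$ by (8.3), $\operatorname{Ent}_\sigma(\nu_s)\to0$; as $\log C-1\ge1$, $\nu_s(A_s^c)\to0$.

**Step 5: a bounded-density geodesic for the good part.** Let $\beta_s=(p_0,p_s)_\#(\alpha_s|_{\{x_s\in A_s\}})$, with mass $m_s=\nu_s(A_s)\to1$; take $s$ so small that $m_s\ge\frac12$. Let $I_s=\int_{\{x_s\in A_s\}}d(x_0,x_1)^2d\alpha_s$. Since $d(x_0,x_1)\le R$, $I_s\to w^2$. The marginals $\sigma^s\le\sigma$ and $\kappa^s=\nu_s|_{A_s}\le C\sigma$ have densities $\le CC_0$. By (H1), $(\sigma,\nu_s)$ is $sR$-bounded; by (H2), $\beta_s/m_s$ is optimal, its marginals $(\sigma^s/m_s,\kappa^s/m_s)$ form an $sR$-bounded pair, and their squared distance is $s^2I_s/m_s$.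 Lemma 7.1 gives a geodesic $(\tilde\nu^s_r)_{r\in[0,1]}$ between them with densities $\le M':=2CC_0e^{K^-R^2/6}$ (for $s\le1$). For $\varepsilon>0$, Lemma 6.1 with $u=f-\varepsilon g$, multiplied by $m_s$, and then Young's and Jensen's inequalities give
$$\int[u(x_s)-u(x_0)]\,d\beta_s\le s\sqrt{I_sm_s}\int_0^1\Big(\int|Du|^2d\tilde\nu^s_r\Big)^{1/2}dr\le\tfrac s2I_s+\tfrac s2m_s\int_0^1\!\!\int|D(f-\varepsilon g)|^2d\tilde\nu^s_r\,dr. \tag{8.5}$$

**Step 6: the potential grows along the transport.** This is a lower bound for the $f$-part of (8.5). Let $\hat e_n=c_R(x,y)+\hat f_n(x)-\hat\psi_n(y)\ge0$. Since $(x_0,x_1)$ is an optimal coupling of $(\sigma,\nu')$ with $d\le R$, (8.2) gives $\int\hat e_n(x_0,x_1)\,d\alpha_s\le\hat\delta_n$. With $c_R(x_0,x_1)=\frac12d(x_0,x_1)^2$ and $c_R(x_s,x_1)\le\frac{(1-s)^2}2d(x_0,x_1)^2$,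
$$\hat f_n(x_s)-\hat f_n(x_0)\ge[\hat\psi_n(x_1)-c_R(x_s,x_1)]-[\hat\psi_n(x_1)-c_R(x_0,x_1)+\hat e_n(x_0,x_1)]\ge\big(s-\tfrac{s^2}2\big)d(x_0,x_1)^2-\hat e_n(x_0,x_1).$$
Integrate over $\{x_s\in A_s\}$ and let $n\to\infty$ (the marginals of $\beta_s$ have bounded densities):
$$\int[f(x_s)-f(x_0)]\,d\beta_s\ge\big(s-\tfrac{s^2}2\big)I_s .$$
Together with (8.5), after dividing by $s$,
$$\frac\varepsilon s\int[g(x_s)-g(x_0)]\,d\beta_s\ge\tfrac12(1-s)I_s-\tfrac{m_s}2\int_0^1\!\!\int|D(f-\varepsilon g)|^2d\tilde\nu^s_r\,dr. \tag{8.6}$$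

**Step 7: let $s\downarrow0$, then $\varepsilon\downarrow0$.** For $k\in\mathrm{Lip}_b$, $|\int k\,d\tilde\nu_r^s-\int k\,d\sigma^s/m_s|\le\mathrm{Lip}(k)\,s\sqrt{I_s/m_s}\to0$, and $\sigma^s/m_s\to\sigma$ in total variation. As $\tilde\nu^s_r\le M'\mu$ and $\mathrm{Lip}_b$ is dense in $L^1(\mu)$, $\int q\,d\tilde\nu^s_r\to\int q\,d\sigma$ for every $q\in L^1(\mu)$ and $r$, boundedly in $r$. So (8.6), $I_s\to w^2$ and Step 3 give
$$\liminf_{s\downarrow0}\frac1s\int[g(x_s)-g(x_0)]\,d\beta_s\ge\frac1{2\varepsilon}\Big[w^2-\int|D(f-\varepsilon g)|^2d\sigma\Big]\ge\int\Gamma(f,g)\,d\sigma-\frac\varepsilon2\int|Dg|^2d\sigma ,$$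
where we expanded $|D(f-\varepsilon g)|^2=|Df|^2-2\varepsilon\Gamma(f,g)+\varepsilon^2|Dg|^2$. Let $\varepsilon\downarrow0$; note $\int\Gamma(f,g)\,d\sigma=\int\Gamma(f,\rho)\,d\mu=\mathcal E(f,\rho)$. By (8.4) and (8.3),
$$\mathcal E(f,\rho)\le\liminf_{s\downarrow0}\frac{\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma)}s\le\operatorname{Ent}(\nu')-\operatorname{Ent}(\sigma)-\tfrac K2w^2 .\qquad\square$$

The perturbation $\varepsilon g$ is what extracts first-order information about $g$. For $u=f$ alone, (8.5) and Step 6 match to first order in $s$, because $\int|Df|^2d\sigma\le w^2$; the term linear in $\varepsilon$ is what remains.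

## 9. Differentiating truncated costs along the heat flow

Here (E) is proved under $\mathsf{RCD}(K,\infty)$ when the initial density is bounded above and below. Let $0<c_0\le\rho_0\le C_0$, $\sigma_0=\rho_0\mu\in\mathcal P(X)$, $\rho_t=P_t\rho_0$, $\sigma_t=\rho_t\mu$, $\nu=\rho_\nu\mu\in D(\operatorname{Ent})$, $W(\sigma_0,\nu)<\infty$. Then $c_0\le\rho_t\le C_0$, and $\rho_t\in V$ for $t>0$.

**Step 1: the derivative of $C_{n,R}$.** This replaces (1.1). Fix $R$, and let $(f_n^t,\psi_n^t)$ be potentials of $(\sigma_t,\nu)$ as in (4.2). By (4.3), $t\mapsto C_{n,R}(\sigma_t,\nu)$ is locally Lipschitz on $(0,\infty)$. Moreover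
$$C_{n,R}(\sigma_{t'},\nu)\ge C_{n,R}(\sigma_t,\nu)-\int f_n^t\,d(\sigma_{t'}-\sigma_t),$$
with equality at $t'=t$. Approaching $t$ from both sides, at differentiability points
$$\tfrac d{dt}C_{n,R}(\sigma_t,\nu)=-\int f_n^t\,\Delta\rho_t\,d\mu=\mathcal E(f_n^t,\rho_t),\qquad|\mathcal E(f_n^t,\rho_t)|\le\tfrac{R^2}2\|\Delta\rho_t\|_{L^1},$$
and the last bound is locally bounded on $(0,\infty)$.

**Step 2: pass to $n\to\infty$.** Let $y_R(t)=C_R(\sigma_t,\nu)$. By (4.3) for $C_R$, it is locally Lipschitz on $(0,\infty)$ and continuous on $[0,\infty)$. Let $h_R(t)=\limsup_n\frac d{dt}C_{n,R}(\sigma_t,\nu)$, defined for a.e. $t$, measurable and locally bounded on $(0,\infty)$. Since $C_{n,R}\uparrow C_R$, reverse Fatou gives $y_R(b)-y_R(a)\le\int_a^bh_R\,dt$ for $0<a<b$, so $y_R'\le h_R$ a.e.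

**Step 3: apply Proposition 8.1.** For each $t>0$ take a $C_R$-optimal $\gamma_R$ for $(\sigma_t,\nu)$ and let $\nu_R$ be the associated $\nu'$. For a.e. $t$,
$$h_R(t)\le\operatorname{Ent}(\nu_R)-\operatorname{Ent}(\sigma_t)-\tfrac K2W(\sigma_t,\nu_R)^2,\qquad2y_R(t)-W(\sigma_t,\nu_R)^2=R^2\gamma_R(d\ge R)\in[0,2y_R(t)]. \tag{9.1}$$
The density of $\nu_R$ is at most $\rho_\nu+C_0$, so $\operatorname{Ent}(\nu_R)\le E_0:=\int(\rho_\nu+C_0)\log^+(\rho_\nu+C_0)\,d\mu<\infty$.

**Step 4: bounds uniform in $R$.** By (9.1) and $\operatorname{Ent}\ge0$, $y_R'\le E_0+K^-y_R$ a.e.; by Gronwall,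
$$y_R(t)\le e^{K^-t}\big(\tfrac12W(\sigma_0,\nu)^2+E_0t\big)\quad\text{for all }R. \tag{9.2}$$
So $W(\sigma_t,\nu)^2=2\sup_Ry_R(t)<\infty$. Let $\beta_R=h_R+Ky_R$. By (9.1),
$$\beta_R(t)\le\operatorname{Ent}(\nu_R)-\operatorname{Ent}(\sigma_t)+\tfrac K2R^2\gamma_R(d\ge R)\le E_0+K^+y_R(t), \tag{9.3}$$
which by (9.2) is bounded above on bounded intervals, uniformly in $R$.

**Step 5: the error $R^2\gamma_R(d\ge R)$ vanishes.** Fix $t$ such that (9.1) holds for all integers $R$ (a.e. $t$ is such), and let $R\to\infty$ along the integers. From (9.1), $\gamma_R(d\ge R)\le W(\sigma_t,\nu)^2/R^2\to0$. Since $\|\nu_R-\nu\|_{TV}\le2\gamma_R(d\ge R)$, the density of $\nu_R$ tends to $\rho_\nu$ in $L^1$. Being dominated by $\rho_\nu+C_0$, it satisfies $\operatorname{Ent}(\nu_R)\to\operatorname{Ent}(\nu)$. Moreover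
$$W(\sigma_t,\nu)^2\le\liminf W(\sigma_t,\nu_R)^2\le\limsup W(\sigma_t,\nu_R)^2\le\lim2y_R(t)=W(\sigma_t,\nu)^2 ,$$
so $R^2\gamma_R(d\ge R)=2y_R(t)-W(\sigma_t,\nu_R)^2\to0$. By (9.3), $\limsup_R\beta_R(t)\le\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_t)$.

**Step 6: integrate.** We have $(e^{Kt}y_R)'\le e^{Kt}\beta_R$ a.e. Integrate over $[a,t]$ and let $a\downarrow0$: $y_R$ is continuous at $0$ and $\beta_R$ is bounded above, so $e^{Kt}y_R(t)-y_R(0)\le\int_0^te^{Kr}\beta_R(r)\,dr$. Let $R\to\infty$ along the integers. The left side tends to that of (E) with $\sigma=\sigma_0$. On the right, reverse Fatou and Step 5 give the upper bound $\int_0^te^{Kr}[\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_r)]\,dr$. This is (E).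

## 10. From bounded densities to finite entropy: proof of Theorem A

**Step 1: (E) for all $\sigma\in D(\operatorname{Ent})$.** Let $\sigma=\rho\mu,\nu=\rho_\nu\mu\in D(\operatorname{Ent})$, $W(\sigma,\nu)<\infty$, $\gamma$ an optimal coupling. For integers $k\ge2$ put $\epsilon_k=\sigma(\rho>k)$, $\gamma_k=\gamma|_{\{\rho(x)\le k\}}$,
$$\sigma^k=(1-\tfrac1k)\big[(p_1)_\#\gamma_k+\epsilon_k\mu\big]+\tfrac1k\mu,\qquad\nu^k=(1-\tfrac1k)\big[(p_2)_\#\gamma_k+\epsilon_k\mu\big]+\tfrac1k\mu .$$
Leave the $\mu$-parts in place and move the rest by $\gamma_k$: $W(\sigma^k,\nu^k)\le W(\sigma,\nu)$. The density of $\sigma^k$ lies in $[\frac1k,k+1]$ and converges to $\rho$ in $L^1$, so $P_t\sigma^k\to\sigma_t$ in $L^1$. The density of $\nu^k$ is at most $\rho_\nu+2$ and converges to $\rho_\nu$ in $L^1$, because $(p_2)_\#\gamma_k\le\nu$ has mass $1-\epsilon_k\to1$; by dominated convergence $\operatorname{Ent}(\nu^k)\to\operatorname{Ent}(\nu)$. Section 9 gives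
$$\tfrac{e^{Kt}}2W(P_t\sigma^k,\nu^k)^2+\int_0^te^{Kr}\operatorname{Ent}(P_r\sigma^k)\,dr\le\tfrac12W(\sigma,\nu)^2+\operatorname{Ent}(\nu^k)\int_0^te^{Kr}dr .$$
Let $k\to\infty$, using lower semicontinuity of $W$ and $\operatorname{Ent}$, and Fatou. This is (E).

**Step 2: finiteness and restarting.** $\operatorname{Ent}(\sigma_t)$ is nonincreasing, so $\sigma_t\in D(\operatorname{Ent})$. By (E), $W(\sigma_t,\nu)<\infty$ whenever $W(\sigma,\nu)<\infty$. Since $\sigma_{s+h}=P_h\sigma_s$, (E) may be started at any $\sigma_s$, $s\ge0$.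

**Step 3: absolute continuity.** Start at $s$ with target $\nu=\sigma_s$. For $0\le s<t\le s+1$, bounding the entropy gap by its value at the final time,
$$W(\sigma_t,\sigma_s)^2\le2e^{|K|}(t-s)[\operatorname{Ent}(\sigma_s)-\operatorname{Ent}(\sigma_t)]. \tag{10.1}$$
With $s=0$: $W(\sigma_t,\sigma)\to0$ as $t\downarrow0$. For finitely many disjoint intervals $(s_i,t_i)$ of length at most $1$, Cauchy–Schwarz gives
$$\sum_iW(\sigma_{t_i},\sigma_{s_i})\le\Big(\sum_i(t_i-s_i)\Big)^{1/2}\big(2e^{|K|}\operatorname{Ent}(\sigma)\big)^{1/2}. \tag{10.2}$$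
Applying (10.2) to partitions, the variation $v(t)$ of the curve on $[0,t]$ is finite. Applying it to partitions of several disjoint intervals at once, $v$ is absolutely continuous on bounded intervals. Then $W(\sigma_t,\sigma_s)\le v(t)-v(s)=\int_s^tv'$: the curve is absolutely continuous on bounded subintervals of $[0,\infty)$.

**Step 4: the pointwise inequality.** For $s>0$ and $W(\sigma,\nu)<\infty$, (E) started at $\sigma_s$ gives
$$\frac{e^{Kh}W(\sigma_{s+h},\nu)^2-W(\sigma_s,\nu)^2}{2h}\le\frac1h\int_0^he^{Kr}[\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_{s+r})]\,dr .$$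
As $h\downarrow0$ the right side has limsup at most $\operatorname{Ent}(\nu)-\operatorname{Ent}(\sigma_s)$ by lower semicontinuity of $\operatorname{Ent}$. The left side equals $\frac{W(\sigma_{s+h},\nu)^2-W(\sigma_s,\nu)^2}{2h}+\frac{e^{Kh}-1}{2h}W(\sigma_{s+h},\nu)^2$, and $W(\sigma_{s+h},\nu)\to W(\sigma_s,\nu)$ by Step 3. So its limsup is $\frac12\frac{d^+}{ds}W(\sigma_s,\nu)^2+\frac K2W(\sigma_s,\nu)^2$. This is $\mathsf{EVI}(K,\infty)$, and Theorem A is proved. $\blacksquare$

## 11. Contraction, and convexity along every geodesic: proof of Theorem B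

**Part (a).** Let $\sigma_t=P_t\sigma$, $\nu_t=P_t\nu$, $a(t)=\frac12W(\sigma_t,\nu_t)^2$. Two applications of (E), first moving $\sigma$ and then $\nu$, show $a(t)<\infty$. For a step $h\le1$, apply (E) from $\sigma_s$ with target $\nu_s$, then from $\nu_s$ with target $\sigma_{s+h}$, multiply the second by $e^{Kh}$ and add:
$$e^{2Kh}a(s+h)\le a(s)+\int_0^he^{Kr}[\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\sigma_{s+r})]dr+e^{Kh}\int_0^he^{Kr}[\operatorname{Ent}(\sigma_{s+h})-\operatorname{Ent}(\nu_{s+r})]dr .$$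
Entropies are nonincreasing. With $\kappa_h=\int_0^he^{Kr}dr$, the two integral terms together are at most
$$\kappa_h[\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\nu_{s+h})]+(e^{Kh}-1)\kappa_h[\operatorname{Ent}(\sigma_{s+h})-\operatorname{Ent}(\nu_{s+h})]\le c\,h[\operatorname{Ent}(\nu_s)-\operatorname{Ent}(\nu_{s+h})]+c\,h^2,$$
with $c$ depending only on $K,\operatorname{Ent}(\sigma),\operatorname{Ent}(\nu)$. Multiply by $e^{2Ks}$ and sum over $s=jh$, $0\le j<N$, $Nh=t$. The entropy differences telescope: $e^{2Kt}a(t)\le a(0)+c_t\,h(1+\operatorname{Ent}(\nu))$ with $c_t$ independent of $h$. Let $h\to0$.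

**Part (b).** This is the Daneri–Savaré argument.

**Step 1: EVI implies (E).** Let $(\sigma_t)$ be an EVI curve from $\sigma\in D(\operatorname{Ent})$, and let $\nu\in D(\operatorname{Ent})$ with $W(\sigma,\nu)<\infty$. Since $|W(\sigma_t,\nu)-W(\sigma_s,\nu)|\le W(\sigma_t,\sigma_s)$, the function $t\mapsto W(\sigma_t,\nu)^2$ is locally absolutely continuous on $(0,\infty)$, and tends to $W(\sigma,\nu)^2$ at $0$. By (4.1) the curve is narrowly continuous, so $t\mapsto\operatorname{Ent}(\sigma_t)\ge0$ is lower semicontinuous. Multiply the EVI by $e^{Kt}$, integrate over $[a,t]$ and let $a\downarrow0$ (monotone convergence for the entropy term): (E) holds.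

**Step 2: use two targets at once.** Let $(\nu_s)\subset D(\operatorname{Ent})$ be a $W$-geodesic, $w=W(\nu_0,\nu_1)$. For $s\in\{0,1\}$ there is nothing to prove; fix $s\in(0,1)$ and let $(\sigma_t)$ be an EVI curve from $\sigma=\nu_s$. Add (E) for $\nu=\nu_0$ with weight $1-s$ and for $\nu=\nu_1$ with weight $s$. We use
$$(1-s)a^2+sb^2-s(1-s)(a+b)^2=((1-s)a-sb)^2\ge0,$$
$W(\sigma_t,\nu_0)+W(\sigma_t,\nu_1)\ge w$, and, for the initial terms, $W(\nu_s,\nu_0)=sw$, $W(\nu_s,\nu_1)=(1-s)w$, $(1-s)s^2+s(1-s)^2=s(1-s)$. The result is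
$$\frac{e^{Kt}-1}2s(1-s)w^2\le\int_0^te^{Kr}\big[(1-s)\operatorname{Ent}(\nu_0)+s\operatorname{Ent}(\nu_1)-\operatorname{Ent}(\sigma_r)\big]dr .$$
Divide by $t\downarrow0$ and use $\liminf_{r\downarrow0}\operatorname{Ent}(\sigma_r)\ge\operatorname{Ent}(\nu_s)$:
$$\operatorname{Ent}(\nu_s)\le(1-s)\operatorname{Ent}(\nu_0)+s\operatorname{Ent}(\nu_1)-\tfrac K2s(1-s)w^2 .$$

**Part (c).** Let $\mathsf{Ch}$ be quadratic. If $\mathsf{CD}(K,\infty)$ holds, Theorem A gives $\mathsf{EVI}(K,\infty)$, and the geodesics provided by $\mathsf{CD}(K,\infty)$ lie in $D(\operatorname{Ent})$ by their defining inequality. Conversely, if $\mathsf{EVI}(K,\infty)$ holds and $\nu_0,\nu_1\in D(\operatorname{Ent})$ at finite distance are joined by a $W$-geodesic inside $D(\operatorname{Ent})$, then (b) gives the $\mathsf{CD}(K,\infty)$ inequality along that geodesic. $\blacksquare$
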